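# Relations among double $\widetilde T$-values from even polynomials built with Bernoulli numbers

## 1. Two products of weight six

For positive integers $r,s$ consider the numbers
$$\widetilde T(r)=2\sum_{u>0,\ u\text{ odd}}\frac{(-1)^{(u-1)/2}}{u^r},\qquad \widetilde T(r,s)=4\sum_{\substack{0<m_1<m_2\\ m_1\text{ odd},\ m_2\text{ even}}}\frac{(-1)^{(m_2-2)/2}}{m_1^{r}m_2^{s}} .$$
For odd $r$ the single values are rational multiples of $\pi^r$. From $1-\frac13+\frac15-\cdots=\frac{\pi}{4}$ and its analogues with sums $\frac{\pi^3}{32}$ and $\frac{5\pi^5}{1536}$ (all three are cases of formula (3) below) we get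
$$\widetilde T(1)=\frac{\pi}{2},\qquad \widetilde T(3)=\frac{\pi^3}{16},\qquad \widetilde T(5)=\frac{5\pi^5}{768}.$$
There are two ways to make a product of weight $6$ from these:
$$\widetilde T(1)\widetilde T(5)=\frac{5\pi^6}{1536},\qquad \widetilde T(3)^2=\frac{6\pi^6}{1536},\qquad\text{so}\qquad 5\,\widetilde T(3)^2-6\,\widetilde T(1)\widetilde T(5)=0 .$$

Now expand the products into double values. Let $u,v>0$ be odd and $N=u+v$, an even number. The starting point is $\frac1{uv}=\frac1N\left(\frac1u+\frac1v\right)$. Cubing it, and using it again on the mixed terms, we find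
$$\frac1{u^3v^3}=\frac1{N^3}\Big(\frac1{u^3}+\frac1{v^3}\Big)+\frac3{N^4}\Big(\frac1{u^2}+\frac1{v^2}\Big)+\frac6{N^5}\Big(\frac1u+\frac1v\Big),$$
because $\left(\frac1u+\frac1v\right)^3=\frac1{u^3}+\frac1{v^3}+\frac3{uv}\left(\frac1u+\frac1v\right)$ and $\frac1{uv}\left(\frac1u+\frac1v\right)=\frac1N\left(\frac1{u}+\frac1{v}\right)^2=\frac1N\left(\frac1{u^2}+\frac1{v^2}\right)+\frac2{N^2}\left(\frac1u+\frac1v\right)$. Iterating $\frac1{uv^j}=\frac1N\left(\frac1{uv^{j-1}}+\frac1{v^j}\right)$ gives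
$$\frac1{uv^5}=\frac1{Nv^5}+\frac1{N^2v^4}+\frac1{N^3v^3}+\frac1{N^4v^2}+\frac1{N^5v}+\frac1{N^5u}.$$
The signs fit, since $(-1)^{(u-1)/2}(-1)^{(v-1)/2}=(-1)^{(N-2)/2}$. Summing over $u,v$ (convergence is treated in Section 3),
$$\widetilde T(3)^2=12\,\widetilde T(1,5)+6\,\widetilde T(2,4)+2\,\widetilde T(3,3),$$
$$\widetilde T(1)\widetilde T(5)=2\,\widetilde T(1,5)+\widetilde T(2,4)+\widetilde T(3,3)+\widetilde T(4,2)+\widetilde T(5,1).$$
Taking $5$ times the first minus $6$ times the second and halving, we obtain a linear relation with integer coefficients: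
$$24\,\widetilde T(1,5)+12\,\widetilde T(2,4)+2\,\widetilde T(3,3)-3\,\widetilde T(4,2)-3\,\widetilde T(5,1)=0. \tag{1}$$

The coefficients of (1) fit into one polynomial. Take $G=X^4-10X^2Y^2+Y^4$. Then
$$G(X+Y,X)=-8X^4-16X^3Y-4X^2Y^2+4XY^3+Y^4 .$$
Dividing the coefficient of $X^{s-1}Y^{r-1}$ by $\binom4{r-1}$ gives, for $r=1,\dots,5$, the numbers $-8,-4,-\frac23,1,1$. Multiplied by $-3$ they are $24,12,2,-3,-3$.

Here is a quite different road to the same $G$. Start from the polynomial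
$$P=-\tfrac12X^4+\tfrac12X^2Y^2-\tfrac1{32}Y^4,$$
whose coefficients come, as we shall see, from Bernoulli numbers. Substitute $X\to X+Y$, $Y\to-2X+2Y$. Since $P(X,2Y)=-\frac12(X^4-4X^2Y^2+Y^4)$, the result is
$$-\tfrac12\big[(X+Y)^4+(Y-X)^4-4(Y^2-X^2)^2\big]=-\tfrac12\big[-2X^4+20X^2Y^2-2Y^4\big]=X^4-10X^2Y^2+Y^4=G .$$

The products $\widetilde T(r)\widetilde T(s)$ are governed by Euler numbers, and $P$ is made of Bernoulli numbers. Does this agreement persist in every even weight, how many relations does it give, and does it give all relations of this kind? These notes answer all three.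

## 2. The polynomials $\widetilde S_{w,j}$ and the theorem

The general multiple $\widetilde T$-value (Kaneko–Tsumura) is
$$\widetilde{T}(k_1,\ldots,k_d)=2^d \sum_{\substack{0<m_1<\cdots<m_d\\ m_j\equiv j \bmod 2}} \frac{(-1)^{(m_d-d)/2}}{m_1^{k_1}\cdots m_d^{k_d}};$$
we only use $d=1,2$, as in Section 1. The double series is summed as $\lim_{M\to\infty}\sum_{m_1<m_2\le M}$, which matters only when $s=1$.

Throughout, $k\ge6$ is even and $w=k-2\ge4$. Let $V_w$ be the space of homogeneous polynomials of degree $w$ in $\mathbb Q[X,Y]$. A $2\times2$ matrix acts on the right by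
$$P\big|\begin{pmatrix}a&b\\c&d\end{pmatrix}(X,Y)=P(aX+bY,\,cX+dY),$$
extended linearly to the group ring, so $p|g|h=p|(gh)$. Put
$$\delta=\begin{pmatrix}-1&0\\0&1\end{pmatrix},\qquad \epsilon=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad U=\begin{pmatrix}1&1\\-1&1\end{pmatrix}.$$
Let $V_w^+=\{P\in V_w:P|\delta=P\}$ be the space of even polynomials. Since $w$ is even, these are even in $Y$ too. Let $V^{\rm sym}=\{p\in V_w^+:p|\epsilon=p\}$. For example, $X^4-10X^2Y^2+Y^4$ lies in $V^{\rm sym}$ for $w=4$, while $P$ above lies only in $V_4^+$.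

Two number sequences enter. The Bernoulli numbers of even index satisfy $\frac t2\coth\frac t2=\sum_{m\text{ even}}B_m\frac{t^m}{m!}$, so $B_0=1$, $B_2=\frac16$, $B_4=-\frac1{30}$, $B_6=\frac1{42}$, $B_8=-\frac1{30}$. The Euler numbers satisfy $\operatorname{sech}t=\sum_nE_n\frac{t^n}{n!}$. Thus $E_n=0$ for odd $n$, and $E_0=1$, $E_2=-1$, $E_4=5$, $E_6=-61$.

**Definition 1.** Set $B_{w,n}(X,Y)=\sum_{0\le j\le n,\ j\text{ even}}\binom njB_jX^{n-j}Y^{w-n+j}$. For $1\le j\le w/2$ let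
$$\begin{aligned}\widetilde{S}_{w,j}(X,Y)&=\frac{4^{w-2j+1}}{w+2-2j} B_{w,w+2-2j}(Y/4,X)-\frac{1}{2j} B_{w,2j}(X,Y) \\
&\quad -\frac{(w+2) B_{2j}B_{w+2-2j}}{2j (w+2-2j)B_{w+2}} \left(\frac{1-2^{-2j}}{1-2^{-w-2}}\frac{X^w}{4}- \frac{1-2^{-w-2+2j}}{1-2^{-w-2}}\frac{Y^w}{4^{2j}}\right),\end{aligned}$$
and let $W_{w,4}^+\subset V_w^+$ be the $\mathbb Q$-span of these $w/2$ polynomials.

*Example.* For $w=4$, $j=1$, the first term is $16\left[\frac{Y^4}{256}+\frac{X^2Y^2}{16}-\frac{X^4}{30}\right]=\frac{Y^4}{16}+X^2Y^2-\frac8{15}X^4$. The second is $-\frac12X^2Y^2-\frac1{12}Y^4$. In the third the prefactor is $+\frac7{40}$ and the bracket is $\frac4{21}X^4-\frac5{84}Y^4$, giving $\frac1{30}X^4-\frac1{96}Y^4$. The sum is $-\frac12X^4+\frac12X^2Y^2-\frac1{32}Y^4$, the polynomial $P$ of Section 1.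

**Definition 2.** For $P\in V_w^+$ let $Q(X,Y)=P(X+Y,-2X+2Y)$ and $Q^+=\frac12Q|(1+\delta)$. For $G\in V_w$ define rational numbers $d_{r,s}(G)$, for positive integers $r+s=k$, by
$$\sum_{r+s=k}\binom{k-2}{r-1}d_{r,s}(G)\,X^{s-1}Y^{r-1}=G(X+Y,X).$$
For $G=Q^+$ we write $d_{r,s}=d_{r,s}(Q^+)$.

**Definition 3.** Let $\Lambda:V_w\to\mathbb Q$ be the linear map with $\Lambda(X^aY^b)=E_aE_b$. Also put $\widetilde P(X,Y)=P(X,2Y)$.

*Example.* $\Lambda(X^4-10X^2Y^2+Y^4)=5-10\cdot(-1)^2+5=0$.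

Write $S_k(\Gamma_0(N))$ for the space of cusp forms of weight $k$ on $\Gamma_0(N)$. Modular forms enter only through two dimension formulas, which we take as given:
$$\dim_{\mathbb Q}W_{w,4}^+=\dim_{\mathbb C}S_{w+2}(\Gamma_0(4))=\frac w2-1\quad\text{(Fukuhara–Yang)},$$
$$\dim_{\mathbb C}S_k(\Gamma_0(4))-\dim_{\mathbb C}S_k(\Gamma_0(2))=\left[\frac{k-2}4\right].\tag{2}$$

**Theorem.** Let $k\ge6$ be even and $w=k-2$.

**(A)** $\dim_{\mathbb Q}\langle Q^+\mid P\in W_{w,4}^+\rangle=[w/4]=\dim S_k(\Gamma_0(4))-\dim S_k(\Gamma_0(2))$. The $Q^+$ attached to $\widetilde S_{w,j}$, $1\le j\le[w/4]$, form a basis. The kernel of $P\mapsto Q^+$ on $W_{w,4}^+$ has dimension $\dim S_k(\Gamma_0(2))$.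

**(B)** $\sum_{r+s=k}d_{r,s}\widetilde T(r,s)=0$ for every $P\in W_{w,4}^+$.

**(C1)** For every $G\in V^{\rm sym}$,
$$\sum_{r+s=k}d_{r,s}(G)\,\widetilde T(r,s)=\frac{(-1)^{w/2}}{2\,w!}\Big(\frac\pi2\Big)^k\Lambda(G)\in\mathbb Q\,\pi^k.$$

**(C2)** $\{Q^+:P\in W_{w,4}^+\}=\{G\in V^{\rm sym}:\Lambda(G)=0\}$. Hence for $G\in V^{\rm sym}$ the relation $\sum d_{r,s}(G)\widetilde T(r,s)=0$ holds if and only if $G=Q^+$ for some $P\in W_{w,4}^+$, and this gives exactly $[(k-2)/4]$ linearly independent relations.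

**(C3)** For arbitrary $P\in V_w^+$, with $Q^+$ and $d_{r,s}$ defined by the same formulas, $\sum d_{r,s}\widetilde T(r,s)=0$ if and only if $P\in W_{w,4}^++\{P\in V_w^+:\widetilde P|\epsilon=-\widetilde P\}$.

Assertions (A) and (B) together are a conjecture of Kaneko and Tsumura, stated in Koji Tasaka, "Catalogue of modular relations for double zeta values", arXiv:2308.14382 (2023). So the conjecture is true for every even $k\ge6$.

We also recall the classical evaluation, for odd $r\ge1$,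
$$\sum_{m\text{ odd}>0}\frac{(-1)^{(m-1)/2}}{m^r}=\frac{(-1)^{(r-1)/2}E_{r-1}}{2\,(r-1)!}\Big(\frac\pi2\Big)^r. \tag{3}$$
It is the expansion at $x=0$ of the partial fraction series $\frac\pi4\sec\frac{\pi x}2=\sum_{m\text{ odd}>0}(-1)^{(m-1)/2}\frac m{m^2-x^2}$: the right side has $x^{2l}$-coefficient $\sum_m(-1)^{(m-1)/2}m^{-2l-1}$, and $\sec z=\sum_l(-1)^lE_{2l}\frac{z^{2l}}{(2l)!}$. The left side of (3) is an alternating series with decreasing terms and positive first term, so it is positive. Hence $(-1)^{n/2}E_n>0$ for even $n$. In particular $E_w\ne0$.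

## 3. Partial fractions and products of single values

This section proves (C1). It turns all questions about real numbers into a question about the rational functional $\Lambda$.

**Step 1: the product formula.** The purpose is to write $\widetilde T(r)\widetilde T(s)$ in terms of double values in every weight. For $N=u+v$,
$$\sum_{r,s\ge1}\frac{x^{r-1}y^{s-1}}{u^rv^s}=\frac1{(u-x)(v-y)}=\frac1{N-x-y}\Big[\frac1{u-x}+\frac1{v-y}\Big].$$
In $\frac1{N-x-y}\cdot\frac1{u-x}=\sum_{a,b\ge1}\frac{(x+y)^{b-1}x^{a-1}}{N^bu^a}$ the monomial $x^{r-1}y^{s-1}$ appears exactly for $a+b=r+s$, with coefficient $\binom{b-1}{s-1}$. The second summand is treated in the same way. Hence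
$$\frac1{u^rv^s}=\sum_{\substack{a+b=r+s\\a,b\ge1}}\left[\binom{b-1}{s-1}\frac1{u^aN^b}+\binom{b-1}{r-1}\frac1{v^aN^b}\right].$$

Let $r+s=k$ and $0<t<1$. Multiply by $4(-1)^{(u-1)/2}(-1)^{(v-1)/2}t^ut^v=4(-1)^{(N-2)/2}t^N$ and sum over all odd $u,v>0$. Everything converges absolutely because of $t^N$ and because all terms in the decomposition are non-negative. Grouping by $N$, and renaming $v$ as $u$ in the second part, we get
$$\Big(2\sum_{u\text{ odd}}\tfrac{(-1)^{(u-1)/2}t^u}{u^r}\Big)\Big(2\sum_{v\text{ odd}}\tfrac{(-1)^{(v-1)/2}t^v}{v^s}\Big)=\sum_{a+b=k}\left[\tbinom{b-1}{s-1}+\tbinom{b-1}{r-1}\right]4\sum_{N\text{ even}}\frac{(-1)^{\frac{N-2}2}t^N}{N^b}\sum_{\substack{0<u<N\\u\text{ odd}}}\frac1{u^a}.$$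
We let $t\to1^-$ and use Abel's theorem, for which each power series must converge at $t=1$. The single series converge by Leibniz's test. For the series in $N$: if $b\ge2$, the inner sum is $O(\log N)$, and the series converges absolutely. If $b=1$, then $a=k-1\ge2$, the inner sum is a constant plus $O(1/N)$, and the series is an alternating harmonic-type series plus an absolutely convergent one. The partial sums over $N\le M$ are precisely those in our convention for $\widetilde T(a,b)$. Therefore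
$$\widetilde T(r)\widetilde T(s)=\sum_{a+b=k}\left[\binom{b-1}{s-1}+\binom{b-1}{r-1}\right]\widetilde T(a,b). \tag{4}$$

**Step 2: the coefficients $d_{a,b}$ of a monomial.** The purpose is to see that Definition 2 is made for (4). For $G=X^{r-1}Y^{s-1}$ we have $G(X+Y,X)=\sum_a\binom{r-1}{a-1}X^{b-1}Y^{a-1}$ with $b=k-a$, so $\binom{k-2}{a-1}d_{a,b}(G)=\binom{r-1}{a-1}$. Since $k-2=(r-1)+(s-1)$ and $b-s=r-a$,
$$\binom{k-2}{s-1}\binom{r-1}{a-1}=\frac{(k-2)!}{(s-1)!\,(a-1)!\,(r-a)!}=\binom{k-2}{a-1}\binom{b-1}{s-1}$$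
(both sides are $0$ if $a>r$). Hence $d_{a,b}(X^{r-1}Y^{s-1})=\binom{k-2}{s-1}^{-1}\binom{b-1}{s-1}$. The same formula with $r,s$ exchanged, together with $\binom{k-2}{r-1}=\binom{k-2}{s-1}$ and (4), gives
$$\sum_{a+b=k}d_{a,b}\big(X^{r-1}Y^{s-1}+X^{s-1}Y^{r-1}\big)\widetilde T(a,b)=\binom{k-2}{s-1}^{-1}\widetilde T(r)\widetilde T(s).$$

**Step 3: Euler numbers.** The purpose is to insert the values of $\widetilde T(r)$ at odd $r$. Let $G=\sum_{r\text{ odd}}q_rX^{r-1}Y^{s-1}\in V^{\rm sym}$, where $s=k-r$ and $q_r=q_s$. Then $G=\frac12\sum_rq_r(X^{r-1}Y^{s-1}+X^{s-1}Y^{r-1})$. By (3), $\widetilde T(r)=(-1)^{(r-1)/2}\frac{E_{r-1}}{(r-1)!}\left(\frac\pi2\right)^r$ for odd $r$, and $(-1)^{(r-1)/2+(s-1)/2}=(-1)^{w/2}$. Thus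
$$\sum_{a+b=k}d_{a,b}(G)\widetilde T(a,b)=\frac12\sum_{r\text{ odd}}q_r\frac{(r-1)!\,(s-1)!}{w!}\widetilde T(r)\widetilde T(s)=\frac{(-1)^{w/2}}{2\,w!}\Big(\frac\pi2\Big)^k\sum_{r\text{ odd}}q_rE_{r-1}E_{s-1},$$
and the last sum is $\Lambda(G)$. This proves (C1).

So, inside $V^{\rm sym}$, relations are the same as elements of $\ker\Lambda$. In weight $8$ we can list them by hand. The space $V^{\rm sym}$ has basis $X^6+Y^6$, $X^4Y^2+X^2Y^4$, with $\Lambda$-values $-122$ and $-10$, so the kernel is spanned by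
$$5(X^6+Y^6)-61(X^4Y^2+X^2Y^4). \tag{5}$$
What remains is algebra: show that the $Q^+$ lie in $V^{\rm sym}\cap\ker\Lambda$, and count them.

## 4. The symmetries of the matrix $U$

**Step 4: $Q^+$ is symmetric.** The purpose is to separate the effect of the operator $1+\delta$ from the change of variables. By definition $Q(X,Y)=\widetilde P(X+Y,-X+Y)$, that is, $Q=\widetilde P|U$. Direct multiplication gives
$$U\delta=\epsilon U=\begin{pmatrix}-1&1\\1&1\end{pmatrix},\qquad U\epsilon=(-\delta)U=\begin{pmatrix}1&1\\1&-1\end{pmatrix},$$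
and $-\delta$ acts on $V_w$ as $\delta$ because $w$ is even. The first identity yields
$$Q^+=\tfrac12\,\widetilde P\,|\,(1+\epsilon)\,|\,U. \tag{6}$$
If $p\in V^{\rm sym}$, then $(p|U)|\delta=p|\epsilon|U=p|U$ and $(p|U)|\epsilon=p|\delta|U=p|U$, so $p|U\in V^{\rm sym}$. As $U$ is invertible, $|U$ is injective, so it is a bijection of the finite-dimensional space $V^{\rm sym}$ onto itself. For $P\in V_w^+$ the polynomial $\widetilde P|(1+\epsilon)$ lies in $V^{\rm sym}$. Hence $Q^+\in V^{\rm sym}$ for every $P\in V_w^+$.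

**Step 5: removing the even part.** The purpose is to replace $Q^+$ by $Q$ when applying $\Lambda$. Since $E_a=0$ for odd $a$, we have $\Lambda(p|\delta)=\Lambda(p)$ for all $p\in V_w$. Therefore
$$\Lambda(Q^+)=\Lambda(Q)=\Lambda(\widetilde P|U). \tag{7}$$

Thus (B) follows once $\Lambda(\widetilde P|U)=0$ for all $P\in W_{w,4}^+$, and (A) concerns the dimension of $\{\widetilde P|(1+\epsilon)\}$.

## 5. Rescaled generators

**Step 6: a formula for $\widetilde S_{w,j}(X,2Y)$ without stray powers of $2$.** The purpose is to put the generators into a shape in which the exchange of $X$ and $Y$ is visible. Put $m=2j$ and $n=w+2-m$; as $j$ runs through $1,\dots,w/2$, both $m$ and $n$ run through the even integers in $[2,w]$. Let $\rho_i=2^iB_i/i!$ for even $i\ge0$ and $\rho_i=0$ for all other integers $i$, so that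
$$\sum_i\rho_it^i=t\coth t=1+\tfrac13t^2-\tfrac1{45}t^4+\tfrac2{945}t^6-\cdots.$$
Define
$$\hat R_m=\frac{2^{-(n-2)}}{(m-1)!\,(n-1)!}\,\widetilde S_{w,j}(X,2Y).$$
We rewrite the three parts of $\widetilde S_{w,j}(X,2Y)$ one after another, using $\frac1n\binom ni2^iB_i=\frac{(n-1)!}{(n-i)!}\rho_i$.

The first part is $\frac{4^{n-1}}n\sum_i\binom niB_i2^{-(n-i)}Y^{n-i}X^{m-2+i}$, and $4^{n-1}2^{-(n-i)}=2^{n-2}2^i$. So it equals $2^{n-2}\sum_i\frac{(n-1)!}{(n-i)!}\rho_iX^{m-2+i}Y^{n-i}$.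

The second part is $-\frac1m\sum_i\binom miB_iX^{m-i}(2Y)^{n-2+i}$. It equals $-2^{n-2}\sum_i\frac{(m-1)!}{(m-i)!}\rho_iX^{m-i}Y^{n-2+i}$.

In the third part, $1-2^{-w-2+2j}=1-2^{-n}$. After multiplication by $2^{-(n-2)}$, the factor $\frac14$ becomes $2^{-n}$, and the factor $2^w4^{-m}$ becomes $2^{w-2m-n+2}=2^{-m}$.

Put $a=m-2+i$ in the first part and $a=m-i$ in the second. The result is
$$\hat R_m=\sum_{\substack{0\le a\le w\\a\text{ even}}}\left[\frac{\rho_{a+2-m}}{(m-1)!\,(w-a)!}-\frac{\rho_{m-a}}{(n-1)!\,a!}\right]X^aY^{w-a}-\hat C_m\left[2^{-n}(1-2^{-m})X^w-2^{-m}(1-2^{-n})Y^w\right], \tag{8}$$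
$$\hat C_m=\frac{w+2}{B_{w+2}(1-2^{-w-2})}\cdot\frac{B_mB_n}{m!\,n!}.$$

**Step 7: the exchange rule.** The purpose is to know how $\epsilon$ acts on the generators. The coefficient of $X^aY^{w-a}$ in the sum part of $\hat R_m|\epsilon$ is obtained from (8) by $a\to w-a$. Since $(w-a)+2-m=n-a$ and $m-(w-a)=a+2-n$, it is
$$\frac{\rho_{n-a}}{(m-1)!\,a!}-\frac{\rho_{a+2-n}}{(n-1)!\,(w-a)!},$$
which is minus the corresponding coefficient of $\hat R_n$. As $\hat C_m=\hat C_n$, the last bracket in (8) behaves in the same way. Hence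
$$\hat R_m|\epsilon=-\hat R_n\qquad(m+n=w+2). \tag{9}$$

Let $\widetilde W=\{\widetilde P:P\in W_{w,4}^+\}$. The map $P\mapsto\widetilde P$ is invertible, so $\widetilde W$ is spanned by the $w/2$ polynomials $\hat R_m$, and $\dim\widetilde W=\frac w2-1$ by (2).

*Example, $w=4$.* Here $\hat R_2=\frac1{24}\widetilde S_{4,1}(X,2Y)=-\frac1{48}(X^4-4X^2Y^2+Y^4)$. As a test of (8): the coefficient of $X^2Y^2$ is $\frac{\rho_2}{1!\,2!}-\frac{\rho_0}{3!\,2!}=\frac16-\frac1{12}=\frac1{12}$. By (9), $\hat R_4=-\hat R_2|\epsilon=-\hat R_2$.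

*Example, $w=6$.* Here $\frac{w+2}{B_8(1-2^{-8})}=-\frac{4096}{17}$, so $\hat C_2=-\frac{4096}{17\cdot362880}$ and $\hat C_4=-\frac{4096}{17\cdot518400}$. Formula (8) gives, for $m=2$, the coefficients $\frac2{945}+\frac1{128520}=\frac{26}{12240}$ of $X^6$, $\frac{\rho_4}{2}=-\frac1{90}$ of $X^4Y^2$, $\frac{\rho_2}{24}-\frac1{240}=\frac7{720}$ of $X^2Y^4$, and $\frac1{720}-\frac1{360}-\frac1{6120}=-\frac{19}{12240}$ of $Y^6$. Treating $m=4$ in the same way and using (9) for $m=6$, we find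
$$\begin{aligned}12240\,\hat R_2&=26X^6-136X^4Y^2+119X^2Y^4-19Y^6,\\12240\,\hat R_4&=-45X^6+255X^4Y^2-255X^2Y^4+45Y^6,\\12240\,\hat R_6&=19X^6-119X^4Y^2+136X^2Y^4-26Y^6.\end{aligned}$$
Their sum is $0$. Moreover $\hat R_2|(1+\epsilon)=\hat R_2-\hat R_6=\frac1{12240}\left[7(X^6+Y^6)-17(X^4Y^2+X^2Y^4)\right]$. Applying $U$, with $(X^6+Y^6)|U=2(X^6+15X^4Y^2+15X^2Y^4+Y^6)$ and $(X^4Y^2+X^2Y^4)|U=2(X^6-X^4Y^2-X^2Y^4+Y^6)$, we get
$$\hat R_2|(1+\epsilon)|U=\frac{2}{12240}\big[-10(X^6+Y^6)+122(X^4Y^2+X^2Y^4)\big],$$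
a multiple of (5), as the theorem predicts.

## 6. One linear relation among the $\hat R_m$, and its sign

By (6) and (9), up to the bijection $|U$, the space $\langle Q^+\rangle$ is spanned by the differences $\hat R_m|(1+\epsilon)=\hat R_m-\hat R_n$ with $m<n$. It is natural to try to finish (A) by counting. There are $w/2$ generators $\hat R_m$ in a space of dimension $\frac w2-1$, so there is one linear relation $\sum_mc_m\hat R_m=0$ up to scalars. Applying $\epsilon$ shows that $(c_{w+2-m})_m$ is a relation too, so $c_{w+2-m}=\pm c_m$ with one sign for all $m$. Here the counting stops. If the sign is $+$, the differences $\hat R_m-\hat R_n$ ($m<n$) are independent. If the sign is $-$, the relation itself is a relation between these differences, and the dimension drops by one. The dimension formula cannot tell the two cases apart, so we must find the relation. The examples $w=4$ and $w=6$ suggest what it is.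

**Step 8: $\sum_{m\in\{2,4,\dots,w\}}\hat R_m=0$.** The purpose is to exhibit the relation. We compare coefficients in (8).

*Interior coefficients.* For even $a\ge0$, the identity $\sinh t\cdot t\coth t=t\cosh t$ gives
$$\sum_{\substack{m=2\\m\text{ even}}}^{a+2}\frac{\rho_{a+2-m}}{(m-1)!}=[t^{a+1}]\,t\cosh t=\frac1{a!}. \tag{10}$$
Let $0<a<w$ be even and $b=w-a$. Then $a+2\le w$ and $b+2\le w$, so the sums over $m\in\{2,\dots,w\}$ below contain all the terms of (10). As $m-a=b+2-n$, the coefficient of $X^aY^b$ in $\sum_m\hat R_m$ is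
$$\frac1{b!}\sum_m\frac{\rho_{a+2-m}}{(m-1)!}-\frac1{a!}\sum_n\frac{\rho_{b+2-n}}{(n-1)!}=\frac1{a!\,b!}-\frac1{a!\,b!}=0.$$

*Coefficient of $Y^w$, Bernoulli sums.* Here $a=0$. The first sum is $\frac1{w!}\sum_m\frac{\rho_{2-m}}{(m-1)!}=\frac1{w!}$. The second is $-\sum_{n=2}^w\frac{\rho_{w+2-n}}{(n-1)!}$. Compared with (10) for $a=w$ it lacks the term $n=w+2$, which is $\frac1{(w+1)!}$, so it equals $-\frac1{w!}+\frac1{(w+1)!}$. Together these give $\frac1{(w+1)!}$.

*Coefficient of $Y^w$, correction terms.* They contribute $\sum_m\hat C_m2^{-m}(1-2^{-n})$. Let $b(t)=\sum_{m\text{ even}}\frac{B_m}{m!}t^m=\frac t2\coth\frac t2$. Then $b(t/2)=\frac t4\coth\frac t4$. From $2\coth2z=\coth z+\tanh z$ with $z=t/4$ we get $b(t)-b(t/2)=\frac t4\tanh\frac t4$. Hence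
$$b(t/2)\,\big(b(t)-b(t/2)\big)=\frac{t^2}{16}.$$
Since $w+2>2$, the coefficient of $t^{w+2}$ vanishes:
$$\sum_{\substack{m+n=w+2\\m,n\ge0\text{ even}}}\frac{B_mB_n}{m!\,n!}\,2^{-m}(1-2^{-n})=0.$$
The term $n=0$ is zero, and the term $m=0$ is $\frac{B_{w+2}}{(w+2)!}(1-2^{-w-2})$. Therefore
$$\sum_{m=2}^w\hat C_m2^{-m}(1-2^{-n})=-\frac{w+2}{(w+2)!}=-\frac1{(w+1)!},$$
and the total coefficient of $Y^w$ is $0$.

*Coefficient of $X^w$.* By (9), $F=\sum_m\hat R_m$ satisfies $F|\epsilon=-F$. So the coefficient of $X^w$ is minus that of $Y^w$, which is $0$. This proves $\sum_m\hat R_m=0$.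

**Step 9: proof of (A).** The purpose is to turn the relation into the dimension. The space of relations among the $w/2$ vectors $\hat R_m$ has dimension $\frac w2-(\frac w2-1)=1$ and contains $(1,\dots,1)$. So every relation $\sum_mc_m\hat R_m=0$ has all $c_m$ equal.

By (6), $\langle Q^+\mid P\in W_{w,4}^+\rangle$ is the image under the bijection $|U$ of $\widetilde W|(1+\epsilon)$. The latter is spanned by the $\hat R_m-\hat R_n$ with $m<n=w+2-m$: the case $m=n$ gives $0$, and exchanging $m$ and $n$ changes the sign. The condition $m=2j<\frac w2+1$ means $j<\frac w4+\frac12$, that is, $1\le j\le[w/4]$. Suppose $\sum_{m<n}x_m(\hat R_m-\hat R_n)=0$. The coefficient of $\hat R_m$ is $x_m$ and that of $\hat R_n$ is $-x_m$. Since all coefficients are equal, $x_m=-x_m$, so $x_m=0$. Thus these $[w/4]$ elements form a basis of $\widetilde W|(1+\epsilon)$.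

Each $\hat R_m$ is a nonzero multiple of $\widetilde S_{w,j}(X,2Y)$, so the $Q^+$ attached to $\widetilde S_{w,j}$, $1\le j\le[w/4]$, form a basis of $\langle Q^+\rangle$. By (2), $[w/4]=[\frac{k-2}4]=\dim S_k(\Gamma_0(4))-\dim S_k(\Gamma_0(2))$. Finally, the kernel of $P\mapsto Q^+$ has dimension $\dim S_k(\Gamma_0(4))-[\frac{k-2}4]=\dim S_k(\Gamma_0(2))$. This proves (A).

## 7. The functional $\Lambda$ through $\operatorname{sech}(x+y)\operatorname{sech}(x-y)$

We now aim at $\Lambda(\hat R_m|U)=0$ for all $m$.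

**Step 10: a generating function for $\Lambda(X^aY^b|U)$.** The purpose is to avoid expanding $(X+Y)^a(Y-X)^b$. Put
$$\Phi(x,y)=\operatorname{sech}(x+y)\operatorname{sech}(x-y)=\frac2{\cosh2x+\cosh2y}=\sum_{a,b}\phi_{a,b}x^ay^b.$$
It is even in $x$, even in $y$, and symmetric. Since $(xX+yY)|U=x(X+Y)+y(Y-X)=(x-y)X+(x+y)Y$,
$$\sum_{a+b=w}\frac{x^ay^b}{a!\,b!}\Lambda(X^aY^b|U)=\frac{\Lambda\big(((x-y)X+(x+y)Y)^w\big)}{w!}=\sum_{a+b=w}\frac{E_aE_b}{a!\,b!}(x-y)^a(x+y)^b .$$
The right side is the degree-$w$ part of $\Phi$. Hence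
$$\Lambda(X^aY^b|U)=a!\,b!\,\phi_{a,b}\qquad(a+b=w). \tag{11}$$
For example, $\Lambda(X^4|U)=\Lambda((X+Y)^4)=5+6+5=16$. On the other side, $\Phi(x,0)=\operatorname{sech}^2x=1-x^2+\frac23x^4-\cdots$ and $24\cdot\frac23=16$.

**Step 11: the three terms to be compared.** The purpose is to insert (8) into (11). Since $\phi_{w,0}=\phi_{0,w}$ and $2^{-n}(1-2^{-m})-2^{-m}(1-2^{-n})=2^{-n}-2^{-m}$,
$$\Lambda(\hat R_m|U)=\Sigma_1-\Sigma_2-\hat C_m\,w!\,\phi_{w,0}\,(2^{-n}-2^{-m}), \tag{12}$$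
$$\Sigma_1=\sum_a\frac{a!}{(m-1)!}\,\rho_{a+2-m}\,\phi_{a,w-a},\qquad \Sigma_2=\sum_a\frac{(w-a)!}{(n-1)!}\,\rho_{m-a}\,\phi_{a,w-a}.$$

*Example, $w=4$, $m=2$.* One has $\phi_{4,0}=\phi_{0,4}=\frac23$, and $\Lambda(X^2Y^2|U)=\Lambda((Y^2-X^2)^2)=5-2+5=8$, so $\phi_{2,2}=2$. Then $\Sigma_1=\frac23+\frac43-\frac{16}{45}=\frac{74}{45}$ and $\Sigma_2=\frac89+\frac23=\frac{70}{45}$, so $\Sigma_1-\Sigma_2=\frac4{45}$. The correction term is $-\frac4{135}\cdot24\cdot\frac23\left(\frac1{16}-\frac14\right)=\frac4{45}$, and (12) is $0$.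

To do this for all $m$, the reflex is to read $\Sigma_1$ as a coefficient of a product of two known series. Without the factor $\frac{a!}{(m-1)!}$ this would work: $\sum_a\rho_{a+2-m}\phi_{a,w-a}$ is the coefficient of $x^{m-2}y^n$ in the expansion of $\frac yx\coth\frac yx\cdot\Phi(x,y)$ by powers of $\frac yx$. The factor $a!$ breaks this. If we absorb it into $\Phi$, we must work with $\sum a!\,\phi_{a,b}x^ay^b$. Already for $y=0$ this series has radius of convergence $0$, because the Taylor coefficients of $\operatorname{sech}^2x$, a function with a pole at $\frac{i\pi}2$, satisfy $\limsup|\phi_{a,0}|^{1/a}=\frac2\pi$. So the hyperbolic functions and their addition theorems are lost.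

But the quotient $\frac{a!}{(m-1)!}$ is exactly what repeated differentiation produces. Instead of multiplying $\Phi$ by the $i$-th power of $\frac yx$, we apply the $i$-th power of $y\,\partial_x$ to an antiderivative of $\Phi$. Then $t\coth t$ is evaluated at a differential operator whose exponential is a shift, and the addition theorems apply again.

## 8. A difference equation solved by $\tanh$

Let $\theta=y\,\partial_x$ on $\mathbb Q[[x,y]]$. Since $y$ and $\partial_x$ commute, $\theta^i=y^i\partial_x^i$. As $\theta$ raises the $y$-degree by one, every $f=\sum f_i\theta^i\in\mathbb Q[[\theta]]$ acts: a given power of $y$ receives contributions from finitely many $i$ only. These operators compose as in $\mathbb Q[[\theta]]$ and commute with multiplication by series in $y$ alone. By Taylor's formula, $e^{\pm\theta}F(x,y)=F(x\pm y,y)$. For instance, $e^\theta x^2=x^2+2xy+y^2=(x+y)^2$.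

**Step 12: $\Sigma_1$ as a coefficient of $(\theta\coth\theta)\Psi$.** The purpose is to carry out the replacement just described. Let
$$\Psi(x,y)=\int_0^x\Phi\,dx=\sum_{a,b}\phi_{a,b}\frac{x^{a+1}}{a+1}y^b.$$
For $0\le i\le a+1$ we have $\partial_x^i\frac{x^{a+1}}{a+1}=\frac{a!}{(a+1-i)!}x^{a+1-i}$; for $i>a+1$ the result is $0$. In $(\theta\coth\theta)\Psi=\sum_i\rho_iy^i\partial_x^i\Psi$ the monomial $x^{m-1}y^n$ arises from $a+1-i=m-1$ and $b+i=n$, that is, $a=m-2+i$ and $b=n-i=w-a$. Its coefficient is $\sum_a\rho_{a+2-m}\frac{a!}{(m-1)!}\phi_{a,w-a}=\Sigma_1$.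

**Step 13: closed form of $(\theta\coth\theta)\Psi$.** The purpose is to evaluate this series. Suppose we find $\Theta$ with $\frac{\sinh\theta}\theta\Theta=\Psi$. Then $(\theta\coth\theta)\Psi=\cosh(\theta)\Theta$, which is a sum of two shifts of $\Theta$. Differentiating in $x$ and multiplying by $y$, the condition on $\Theta$ implies $\sinh(\theta)\Theta=y\,\Phi$, a difference equation:
$$\tfrac12\big(\Theta(x+y,y)-\Theta(x-y,y)\big)=y\operatorname{sech}(x+y)\operatorname{sech}(x-y).$$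
The right side suggests the subtraction formula $\tanh\alpha-\tanh\beta=\frac{\sinh(\alpha-\beta)}{\cosh\alpha\cosh\beta}$ with $\alpha=x+y$, $\beta=x-y$, $\alpha-\beta=2y$. So put
$$\Theta=\frac{2y}{\sinh2y}\tanh x\in\mathbb Q[[x,y]].$$
Then
$$\sinh(\theta)\Theta=\frac y{\sinh2y}\big(\tanh(x+y)-\tanh(x-y)\big)=\frac y{\sinh2y}\cdot\frac{\sinh2y}{\cosh(x+y)\cosh(x-y)}=y\,\Phi.$$
As $\sinh\theta=y\,\partial_x\frac{\sinh\theta}\theta$, we may cancel $y$ and obtain $\partial_x\left(\frac{\sinh\theta}\theta\Theta\right)=\Phi$. The series $\frac{\sinh\theta}\theta$ contains only even powers of $\theta$, so $\frac{\sinh\theta}\theta\Theta$ is odd in $x$, like $\Theta$, and vanishes at $x=0$. Hence $\frac{\sinh\theta}\theta\Theta=\Psi$. Using $\tanh\alpha+\tanh\beta=\frac{\sinh(\alpha+\beta)}{\cosh\alpha\cosh\beta}$, we conclude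
$$(\theta\coth\theta)\Psi=\cosh(\theta)\Theta=\frac y{\sinh2y}\big(\tanh(x+y)+\tanh(x-y)\big)=\frac{y\sinh2x}{\sinh2y}\,\Phi(x,y)=:A(x,y).$$
So $\Sigma_1$ is the coefficient of $x^{m-1}y^n$ in $A(x,y)$. As a check with $w=4$, $m=2$: the part of $A$ linear in $x$ is $x\cdot\frac{2y}{\sinh2y}\operatorname{sech}^2y=x\left(1-\frac23y^2+\frac{14}{45}y^4-\cdots\right)\left(1-y^2+\frac23y^4-\cdots\right)$, and the coefficient of $xy^4$ is $\frac23+\frac23+\frac{14}{45}=\frac{74}{45}$.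

**Step 14: $\Sigma_1-\Sigma_2$.** The purpose is to bring in $\Sigma_2$ by symmetry and let most of $A$ cancel. Put $b=w-a$ in $\Sigma_2$. Then $m-a=b+2-n$ and $\phi_{a,b}=\phi_{b,a}$, so $\Sigma_2=\sum_b\frac{b!}{(n-1)!}\rho_{b+2-n}\phi_{b,w-b}$ is $\Sigma_1$ with $m$ and $n$ exchanged. That is the coefficient of $x^{n-1}y^m$ in $A(x,y)$, or of $x^my^{n-1}$ in $A(y,x)$. Hence $\Sigma_1-\Sigma_2$ is the coefficient of $x^{m-1}y^{n-1}$ in the following element of $(xy)^{-1}\mathbb Q[[x,y]]$: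
$$\frac{A(x,y)}y-\frac{A(y,x)}x=\frac2{\cosh2x+\cosh2y}\cdot\frac{\sinh^22x-\sinh^22y}{\sinh2x\,\sinh2y}=\frac{2(\cosh2x-\cosh2y)}{\sinh2x\,\sinh2y}.$$
The last equality uses $\sinh^22x-\sinh^22y=\cosh^22x-\cosh^22y$. Thus we need the coefficient in
$$2\coth2x\,\operatorname{csch}2y-2\operatorname{csch}2x\,\coth2y,$$
where the variables are separated. With sums over even $m\ge0$,
$$\coth z=\sum_m\frac{2^mB_m}{m!}z^{m-1},\qquad\operatorname{csch}z=\coth\tfrac z2-\coth z=\sum_m\frac{(2-2^m)B_m}{m!}z^{m-1}.$$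
Setting $z=2x$ or $z=2y$ contributes $2^{m-1}$ and $2^{n-1}$, so
$$\Sigma_1-\Sigma_2=2^{m+n-1}\frac{B_mB_n}{m!\,n!}\big[2^m(2-2^n)-2^n(2-2^m)\big]=2^{m+n}\frac{B_mB_n}{m!\,n!}(2^m-2^n). \tag{13}$$
For $w=4$, $m=2$ this is $64\cdot\frac{-1/180}{48}\cdot(-12)=\frac4{45}$, as computed above.

**Step 15: the correction term.** The purpose is to evaluate the last term of (12). We have $\Phi(x,0)=\operatorname{sech}^2x=\frac d{dx}\tanh x$, and $\tanh x=2\coth2x-\coth x=\sum_{l\text{ even}}\frac{2^l(2^l-1)B_l}{l!}x^{l-1}$. Taking $l=w+2$,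
$$\phi_{w,0}=(w+1)\frac{2^{w+2}(2^{w+2}-1)B_{w+2}}{(w+2)!}.$$
Hence
$$\hat C_m\,w!\,\phi_{w,0}=\frac{B_mB_n}{m!\,n!}\cdot\frac{2^{w+2}(2^{w+2}-1)}{1-2^{-w-2}}=4^{w+2}\,\frac{B_mB_n}{m!\,n!}.$$
Since $w+2=m+n$, we have $4^{m+n}(2^{-n}-2^{-m})=2^{m+n}(2^m-2^n)$, so the correction term equals (13). By (12),
$$\Lambda(\hat R_m|U)=0\qquad\text{for all even }m,\ 2\le m\le w. \tag{14}$$

**Step 16: proof of (B).** The purpose is to assemble the pieces. Let $P\in W_{w,4}^+$. The $\hat R_m$ span $\widetilde W$, so (7) and (14) give $\Lambda(Q^+)=\Lambda(\widetilde P|U)=0$. By Step 4, $Q^+\in V^{\rm sym}$, so (C1) applies with $G=Q^+$ and yields $\sum_{r+s=k}d_{r,s}\widetilde T(r,s)=0$. This proves (B).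

## 9. Counting symmetric polynomials in the kernel of $\Lambda$

**Step 17: proof of (C2).** The purpose is to show that nothing in $\ker\Lambda|_{V^{\rm sym}}$ is missed. The polynomials $X^aY^{w-a}+X^{w-a}Y^a$ with $a$ even and $0\le a\le w/2$ form a basis of $V^{\rm sym}$, so $\dim V^{\rm sym}=[w/4]+1$. Since $\Lambda(X^w+Y^w)=2E_w\ne0$, the functional $\Lambda$ is not zero on $V^{\rm sym}$, and $\ker\Lambda|_{V^{\rm sym}}$ has dimension $[w/4]$. It contains $\{Q^+:P\in W_{w,4}^+\}$ by Steps 4 and 16, and this space has dimension $[w/4]$ by (A). So the two spaces are equal.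

By (C1), and because $\pi^k\ne0$, the relation $\sum d_{r,s}(G)\widetilde T(r,s)=0$ for $G\in V^{\rm sym}$ is equivalent to $\Lambda(G)=0$, hence to $G=Q^+$ for some $P\in W_{w,4}^+$. The map $G\mapsto(d_{r,s}(G))_{r,s}$ is injective, because the substitution $(X,Y)\mapsto(X+Y,X)$ is invertible. So there are exactly $[w/4]=[(k-2)/4]$ linearly independent relations. This proves (C2).

**Step 18: proof of (C3).** The purpose is to describe which even $P$, not necessarily in $W_{w,4}^+$, give relations. Let $P\in V_w^+$. By Step 4, $Q^+\in V^{\rm sym}$, so by (C2) the relation attached to $P$ holds if and only if $Q^+=Q_0^+$ for some $P_0\in W_{w,4}^+$, where $Q_0^+$ is attached to $P_0$. By (6),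
$$Q^+-Q_0^+=\tfrac12(\widetilde P-\widetilde P_0)\,|\,(1+\epsilon)\,|\,U,$$
and $U$ is invertible. So $Q^+=Q_0^+$ if and only if $(\widetilde P-\widetilde P_0)|\epsilon=-(\widetilde P-\widetilde P_0)$. This says that $P-P_0$ lies in $\{P\in V_w^+:\widetilde P|\epsilon=-\widetilde P\}$. Hence the relation holds if and only if $P\in W_{w,4}^++\{P\in V_w^+:\widetilde P|\epsilon=-\widetilde P\}$, which is (C3), and the proof of the Theorem is complete. $\blacksquare$
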